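\title{Infinitesimal rigidity of compact hyperbolic $3$-manifolds with convex polyhedral boundary}

\begin{abstract}
Let $M$ be a compact hyperbolic $3$-manifold with convex polyhedral boundary, triangulated by geodesic tetrahedra. Vary the edge lengths to first order so that the boundary edges keep their lengths and the total dihedral angle around every interior edge stays equal to $2\pi$. We prove that every such variation comes from moving the interior vertices and from moving, normally to their faces, the vertices that lie inside faces of $\partial M$. We deduce the dimension of the space of these variations and the local solvability of the gluing equations for the interior edge lengths, and we prove a counterpart in which dihedral angles replace boundary lengths. The proof encodes a variation in a closed $1$-form with values in the flat bundle of Killing fields and applies an integral identity of Calabi--Weil type whose boundary term vanishes face by face. Convexity of the boundary gives the $H^1$ regularity of the gauge in which the identity has a sign.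
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Throughout, manifolds are $3$-dimensional and $\mathbb H^3$ is hyperbolic space of curvature $-1$. Let $M$ be a compact connected manifold with nonempty boundary, glued from finitely many compact nondegenerate hyperbolic tetrahedra by isometries between their faces. Let $\mathcal T$ be the resulting triangulation, $\mathcal V$ its set of vertices and $\mathcal E$ its set of edges. We assume that the glued metric is a \emph{hyperbolic metric with convex polyhedral boundary}:
\begin{enumerate}
\item[(i)] every interior point of $M$ has a neighborhood isometric to an open subset of $\mathbb H^3$;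
\item[(ii)] every point $x\in\partial M$ has a neighborhood isometric to a neighborhood of a point of a compact convex polyhedron in $\mathbb H^3$.
\end{enumerate}
Then $\partial M$ is a finite union of triangles of $\mathcal T$, and its intrinsic metric is hyperbolic with cone points. A point $x\in\partial M$ is a \emph{face point} if in (ii) it corresponds to an interior point of a face of the polyhedron, an \emph{edge point} if it corresponds to an interior point of an edge, and a \emph{corner} otherwise. The corners are the vertices of the polyhedral surface $\partial M$; we keep the word \emph{vertex} for the vertices of $\mathcal T$, which may be interior points of $M$, face points, edge points or corners. An edge of $\mathcal T$ is a \emph{boundary edge} if it lies in $\partial M$ and an \emph{interior edge} otherwise.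

The dihedral angles of a nondegenerate tetrahedron are smooth functions of its six edge lengths near the given ones. So for every interior edge $e$ the total dihedral angle $\omega_e$ around $e$ is a smooth function of the vector of edge lengths $\ell\in\mathbb R^{\mathcal E}$ near the given vector $\ell^0$, and $\omega_e(\ell^0)=2\pi$ by (i). For $\dot\ell\in\mathbb R^{\mathcal E}$ write $\dot\omega_e=\frac{d}{dt}\big|_{t=0}\,\omega_e(\ell^0+t\dot\ell)$.

\begin{definition}\label{def:deform}
An \emph{infinitesimal deformation} of $(M,\mathcal T)$ is a vector $\dot\ell\in\mathbb R^{\mathcal E}$ with $\dot\omega_e=0$ for every interior edge $e$. Only this first-order condition is required; $\dot\ell$ need not be tangent to an actual family. The deformation is \emph{isometric} if $\dot\ell_e=0$ for every boundary edge $e$. It is \emph{trivial} if there are vectors $\xi_v\in T_vM\cong\mathbb R^3$, $v\in\mathcal V$, such that $\xi_v$ is arbitrary when $v$ is an interior point of $M$, orthogonal to the face when $v$ is a face point, zero when $v$ is an edge point or a corner, and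
\begin{equation}\label{eq:induce}
\dot\ell_e=-\langle\xi_p,\overrightarrow{pq}\rangle-\langle\xi_q,\overrightarrow{qp}\rangle
\end{equation}
for every edge $e$ with endpoints $p,q$. Here $\overrightarrow{pq}$ is the unit tangent vector of $e$ at $p$ pointing along $e$ towards $q$; if $p=q$, the two terms refer to the two ends of $e$. The manifold $M$ is \emph{infinitesimally rigid} if, for every triangulation $\mathcal T$ as above, every isometric infinitesimal deformation of $(M,\mathcal T)$ is trivial.
\end{definition}

The problem, taken from \cite{Izm}, is to decide the conjecture that \emph{compact hyperbolic manifolds with convex polyhedral boundary are infinitesimally rigid}. We prove it.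

\subsection{What to expect}

Changing the edge lengths changes each tetrahedron, and the changed tetrahedra still glue to a metric, with cone angle $\omega_e$ along an interior edge $e$. The condition $\dot\omega_e=0$ says that no cone singularity appears to first order. The boundary edge lengths determine the intrinsic metric of $\partial M$. So the question is whether the intrinsic metric of the boundary determines the hyperbolic structure to first order. With the boundary lengths fixed there is one unknown $\dot\ell_e$ and one equation $\dot\omega_e=0$ for each interior edge. The linear system is square, and the natural guess is that its only solutions are those one cannot avoid.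

The unavoidable solutions come from moving vertices. Formula \eqref{eq:induce} is the first variation of the length of a geodesic segment whose endpoints move with velocities $\xi_p,\xi_q$. Move a single vertex $v$ that is not the endpoint of a loop. The boundary lengths are stationary exactly when $\xi_v$ is orthogonal to all boundary edges at $v$. There are none if $v$ is interior; they span the tangent plane of the face if $v$ is a face point; they span $T_vM$ if $v$ is an edge point or a corner. This is the list in Definition~\ref{def:deform}. Two examples with a single interior edge show both sides of the guess.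

\begin{example}[A bipyramid]\label{ex:bipyramid}
Let $a_1,\dots,a_k$, $k\ge3$, be the vertices of a regular polygon with center $o$ and circumradius $\rho$ in a plane of $\mathbb H^3$, and let $p,q$ lie on the perpendicular to the plane at $o$, on opposite sides and at distance $h$ from $o$. Cut the convex hull $M$ into the $k$ tetrahedra $pqa_{j-1}a_j$ (with $a_0=a_k$). All vertices are corners, so the only trivial deformation is $0$. The only interior edge is $e=pq$, of length $\ell_e=2h$. Vary $h$ and keep the other five lengths of $pqa_{j-1}a_j$ fixed. The points $a_{j-1},a_j$ stay in the bisecting plane of $pq$, at a common distance $\rho$ from the midpoint, and the dihedral angle $\varphi$ at $e$ is the angle under which the midpoint sees them. The right-triangle formulas say that $\cosh h\cosh\rho$ and $\sinh\rho\sin(\varphi/2)$ are constant. Logarithmic differentiation gives $\tanh h\,\dot h+\tanh\rho\,\dot\rho=0$ and $\coth\rho\,\dot\rho+\frac12\cot(\varphi/2)\,\dot\varphi=0$. At $\varphi=2\pi/k$ this yields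
\[
\frac{\partial\omega_e}{\partial\ell_e}=k\tan\frac{\pi}{k}\,\tanh h\,\coth^2\rho>0 .
\]
So the only isometric infinitesimal deformation is $0$.
\end{example}

\begin{example}[A vertex inside a face]\label{ex:facevertex}
Let $M$ be a tetrahedron $pa_1a_2a_3$, let $v$ be an interior point of the face $a_1a_2a_3$, and cut $M$ into the three tetrahedra around the interior edge $e=pv$. Move $v$ with unit speed along the normal $\nu$ of the face. The line through $p$ and $v$ still crosses the open triangle $a_1a_2a_3$, so the three dihedral angles at $e$ still add up to $2\pi$. The lengths $va_j$ are stationary, and $\dot\ell_e=-\langle\nu,\overrightarrow{vp}\rangle\ne0$. So $\partial\omega_e/\partial\ell_e=0$, and the isometric infinitesimal deformations form a line, which consists of trivial deformations.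
\end{example}

\subsection{Results}

Let $n_{\mathrm{int}}$ be the number of vertices of $\mathcal T$ in the interior of $M$ and $n_{\mathrm{face}}$ the number of vertices of $\mathcal T$ that are face points.

\begin{theorem}\label{thm:main}
Every compact hyperbolic $3$-manifold with convex polyhedral boundary is infinitesimally rigid: for every triangulation $\mathcal T$ as above, every isometric infinitesimal deformation of $(M,\mathcal T)$ is trivial.
\end{theorem}

\begin{theorem}\label{thm:dim}
The space of isometric infinitesimal deformations of $(M,\mathcal T)$ has dimension exactly $3n_{\mathrm{int}}+n_{\mathrm{face}}$.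
\end{theorem}

\begin{theorem}\label{thm:jac}
If $n_{\mathrm{int}}=n_{\mathrm{face}}=0$, the square matrix $(\partial\omega_e/\partial\ell_{e'})$, indexed by the interior edges $e,e'$, is invertible at $\ell^0$. So for boundary edge lengths near the given ones there are unique interior edge lengths near the given ones with $\omega_e=2\pi$ for all interior edges $e$, and they depend smoothly on the boundary lengths.
\end{theorem}

An analogous statement with dihedral angles in place of boundary lengths is Theorem~\ref{thm:angles}; its precise form needs the notation of Section~\ref{sec:reduction}.

\subsection{Plan of the proof}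

We write $M=C/\Gamma$ with $C\subset\mathbb H^3$ convex (Section~\ref{sec:model}). An infinitesimal deformation is realized by velocities $y(v)$ of the vertices in $C$, which are $\Gamma$-invariant only up to Killing fields. If the deformation is isometric, every boundary triangle moves rigidly, by a Killing field, and two adjacent triangles differ by a rotation about their common edge. The Killing fields of the triangles in a face $F$ therefore lie in one coset $k_F$ of the $3$-dimensional space $\mathfrak n_F$ of Killing fields normal to $F$, and the deformation is trivial as soon as all cosets $k_F$ have a common point that is fixed by the natural affine action of $\Gamma$. To find that point we interpolate: we build an equivariant map $\sigma$ from $C$ to the Killing fields with $\sigma(F)\subset k_F$ and show that it can be corrected to a constant (Section~\ref{sec:reduction}). The differential $\omega=d\sigma$ is a closed $1$-form on $M$ with values in a flat bundle. Such forms satisfy an identity $d\theta=-Q\,\mathrm{vol}$ in which $\theta$ vanishes on the faces and $Q$ is negative definite on symmetric traceless forms (Section~\ref{sec:killing}). It remains to make $\omega$ symmetric and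 traceless by adding the differential of a section that respects the boundary condition (Section~\ref{sec:gauge}) and to justify Stokes' formula for the result, which is only square integrable (Section~\ref{sec:vanishing}). Section~\ref{sec:complements} proves the other three theorems.

\section{The convex model}\label{sec:model}

\subsection{Orientation}
It suffices to prove Theorem~\ref{thm:main} for orientable $M$. Otherwise let $\hat M$ be the orientation double cover, with deck involution $\iota$, and lift $\mathcal T$ and $\dot\ell$. The lift of an isometric infinitesimal deformation is again one. If it is trivial via vectors $\hat\xi$, then it is also trivial via $\iota_*\hat\xi$, because the isometry $\iota$ preserves the lifted $\dot\ell$ and the type of every point. The conditions on $\hat\xi$ are linear, so $\frac12(\hat\xi+\iota_*\hat\xi)$ satisfies them as well; it is $\iota$-invariant and descends to $M$. From now on $M$ is oriented.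

\subsection{The universal cover}

\begin{lemma}\label{lem:model}
There are a closed convex set $C\subset\mathbb H^3$ with nonempty interior and a discrete torsion-free group $\Gamma\subset\mathrm{Isom}^+(\mathbb H^3)$ preserving $C$ such that $M=C/\Gamma$.
\end{lemma}

\begin{proof}
By (i) and (ii), every point of $M$ has a neighborhood isometric to a convex subset of $\mathbb H^3$ with nonempty interior. Two such charts differ locally by an isometry of $\mathbb H^3$, so there is a developing map $\mathrm{dev}\colon\tilde M\to\mathbb H^3$, locally an isometry onto convex pieces and equivariant for a homomorphism $\pi_1M\to\mathrm{Isom}^+(\mathbb H^3)$. Convex subsets of $\mathbb H^3$ are CAT$(-1)$, so the compact length space $M$ has curvature $\le-1$. The Cartan--Hadamard theorem \cite{BH} says that the universal cover of a complete connected length space of curvature $\le\kappa\le0$ is CAT$(\kappa)$. We use only the consequence that any two points of $\tilde M$ are joined by a geodesic, that is, a curve whose length is the distance of its endpoints. In a convex chart such a curve is a geodesic segment of $\mathbb H^3$, so $\mathrm{dev}$ maps it to a local geodesic of $\mathbb H^3$ of the same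 length, and local geodesics of $\mathbb H^3$ are geodesics. Hence $\mathrm{dev}$ preserves distances, and its image $C$ is convex, has nonempty interior, and is complete, so closed. The deck group becomes a group $\Gamma$ acting freely and properly discontinuously on $C$ with quotient $M$; it is discrete because $C$ has interior points. A finite subgroup of $\Gamma$ fixes the circumcenter of any of its orbits in $C$, which lies in the convex hull of the orbit and so in $C$. As the action on $C$ is free, $\Gamma$ is torsion-free.
\end{proof}

So $M'=\mathbb H^3/\Gamma$ is a complete oriented hyperbolic manifold that contains $M$; we will need the room around $M$. The lift $\tilde{\mathcal T}$ of $\mathcal T$ is a locally finite decomposition of $C$ into embedded geodesic tetrahedra, with vertex set $\tilde{\mathcal V}$. The types of boundary points and of edges lift to $C$.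

\subsection{Faces}

A \emph{face} of $C$ is a set $F=P\cap C$, where $P=P_F$ is a plane such that $C$ lies on one side of $P$ and $P\cap C$ has interior points in $P$. Faces are closed convex subsets of $\partial C$, possibly unbounded, and $\Gamma$ permutes them. The outer unit normal along a face is $\nu$. Two distinct faces \emph{share an edge} if $F\cap F'$ has more than one point; then $F\cap F'$ lies in the line $P_F\cap P_{F'}$ and is called an edge of $\partial C$. For $x\in\partial C$ let $\mathcal F_x$ be the set of faces containing $x$.

\begin{lemma}\label{lem:faces}
\begin{enumerate}
\item[(a)] For $x\in\partial C$ the set $\mathcal F_x$ is finite, and in a small ball about $x$ the set $C$ is the intersection of the half-spaces bounded by the planes $P_F$, $F\in\mathcal F_x$. A face point lies in one face. An edge point lies in two faces, which share an edge. A corner lies in at least three faces, and their normals span $T_x\mathbb H^3$.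
\item[(b)] Every boundary triangle of $\tilde{\mathcal T}$ lies in exactly one face, and every face is a union of boundary triangles. A vertex $v\in\tilde{\mathcal V}\cap F$ is a vertex of a boundary triangle contained in $F$.
\item[(c)] Corners are vertices of $\tilde{\mathcal T}$, and the edge points and corners together form a union of closed edges of $\tilde{\mathcal T}$.
\item[(d)] If $F,F'$ share an edge, there are an edge $e\subset F\cap F'$ of $\tilde{\mathcal T}$ and boundary triangles $\tau\subset F$, $\tau'\subset F'$ containing $e$. If $F\cap F'$ contains a corner $p$, then $e$ can be chosen with endpoint $p$.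
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (ii) there are half-spaces $H_1,\dots,H_m$, bounded by distinct planes $P_1,\dots,P_m$ through $x$, such that $C=\bigcap H_j$ in a small ball $B$ about $x$ and each $P_j\cap C\cap B$ is $2$-dimensional. If a point $x'\in C$ were outside $H_j$, the segment $xx'\subset C$ would leave $H_j$ inside $B$; so $C\subset H_j$ and $P_j\cap C$ is a face. Conversely, a face $F\ni x$ is convex and $2$-dimensional, so it contains open pieces of $P_F$ in $B$. These lie in $\partial C\cap B\subset\bigcup P_j$, so $P_F=P_j$ for some $j$. The remaining statements now describe the faces of a compact convex polyhedron at an interior point of a face, at an interior point of an edge, and at a vertex, where the face planes have only the vertex in common.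

(b) Near an interior point of a boundary triangle $\tau$ the set $C$ coincides with one tetrahedron, so the point is a face point and its face is $P\cap C\supset\tau$, with $P$ the plane of $\tau$. A point of the relative interior of a face $F$ off the $1$-skeleton is such a point, and by (a) its triangle lies in $F$. These points are dense in $F$ and the triangles are locally finite, so $F$ is the union of the triangles it contains. A vertex of $\tilde{\mathcal T}$ that lies in a triangle of $\tilde{\mathcal T}$ is one of its vertices.

(c) Along an open boundary edge $e$, the set $C$ is a wedge of constant angle, at most $\pi$ by convexity, bounded by the two boundary triangles at $e$. So $e$ consists of face points (angle $\pi$) or of edge points (angle $<\pi$). Hence corners are vertices. By the local description in (a), every edge point and every corner is a limit of edge points that are not vertices, so it lies in a closed edge of the second kind; and the endpoints of such an edge are not face points, since face points form an open subset of $\partial C$.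

(d) A point $x\in F\cap F'$ that is not a vertex lies in two faces, so by (a) and (c) it is an edge point in an open edge $e$, and $\mathcal F_x=\{F,F'\}$. The two boundary triangles at $e$ are not coplanar and lie in faces containing $x$, so one is in $F$ and the other in $F'$. A segment in $F\cap F'$ that starts at a corner $p$ is covered by finitely many vertices and open edges of this kind, all collinear and none containing $p$; the one that covers the points next to $p$ has endpoint $p$.
\end{proof}

Let $V_\partial\subset M$ be the finite set of corners and $\Sigma\subset\partial M$ the set of edge points and corners. By (c), $\Sigma$ is a finite union of compact geodesic segments, possibly empty. Off $\Sigma$ the boundary is smooth and totally geodesic.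

\section{Killing fields and an integral identity}\label{sec:killing}

\subsection{Notation}
The orientation gives a cross product $\times$ on tangent spaces. We use positively oriented local orthonormal frames $e_1,e_2,e_3$, the sign symbol $\epsilon_{jkl}$, and summation over repeated indices, so that $(X\times Y)_k=\epsilon_{kjq}X_jY_q$, $(\operatorname{curl}u)_m=\epsilon_{mjk}\nabla_ju_k$ and $\operatorname{div}u=\nabla_ju_j$. If $u$ is regarded as a $1$-form, $\operatorname{curl}u$ is the Hodge dual of $du$. Hence $\operatorname{curl}\nabla\psi=0$, $\operatorname{curl}(\psi u)=\psi\operatorname{curl}u+\nabla\psi\times u$ and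
\begin{equation}\label{eq:divcross}
\operatorname{div}(u\times v)=\langle\operatorname{curl}u,v\rangle-\langle u,\operatorname{curl}v\rangle .
\end{equation}
All these operations and $\langle\cdot,\cdot\rangle$ are extended complex (bi)linearly, and $|u+iw|^2=|u|^2+|w|^2$. Along a hypersurface with unit normal $\nu$ we write $u_\nu=\langle u,\nu\rangle$ and $u^\top=u-u_\nu\nu$.

Let $\mathfrak g$ be the $6$-dimensional Lie algebra of Killing fields of $\mathbb H^3$; an isometry $\gamma$ acts on it by push-forward $\gamma_*$. For a line $\Lambda$, or an edge $e$ on it, $R_\Lambda=R_e$ is the generator of the rotation about $\Lambda$ with unit angular speed, defined up to sign.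

\begin{lemma}\label{lem:zeros}
A Killing field that vanishes at two distinct points is a multiple of $R_\Lambda$, with $\Lambda$ the line through them. A Killing field that vanishes at three non-collinear points is $0$.
\end{lemma}

\begin{proof}
The flow fixes the points and consists of orientation-preserving isometries. An orientation-preserving isometry fixing two points fixes $\Lambda$ pointwise and is a rotation about it. An isometry fixing three non-collinear points fixes their plane pointwise, so it is the identity or a reflection.
\end{proof}

\subsection{The flat bundle}
A Killing field $K$ is determined by its value and its derivative at one point $x$, and the derivative is skew. So put $u=K(x)$ and define the angular velocity $w\in T_x\mathbb H^3$ by $\nabla_XK=w\times X$. The map $K\mapsto s=u+iw$ is injective, hence an isomorphism $\mathfrak g\to T_x\mathbb H^3\otimes\mathbb C$ of real vector spaces. To see how $s$ varies with $x$, recall that Killing fields satisfy $\nabla^2_{X,Y}K=R(X,K)Y$, where $R(X,Y)Z=\langle X,Z\rangle Y-\langle Y,Z\rangle X$ in curvature $-1$. Thus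
\[
(\nabla_Xw)\times Y=\nabla^2_{X,Y}K=\langle X,Y\rangle K-\langle K,Y\rangle X=(X\times K)\times Y
\]
for all $Y$. So $\nabla_Xw=X\times u$ and $\nabla_Xu=-X\times w$, which together say $Ds=0$ for the connection
\begin{equation}\label{eq:D}
D_Xs=\nabla_Xs-iX\times s
\end{equation}
on $T\mathbb H^3\otimes\mathbb C$. A map $f\colon\mathbb H^3\to\mathfrak g$ defines a section $s$ by evaluating $f(x)$ at $x$. Expanding $f$ in a basis of $\mathfrak g$, whose elements are $D$-parallel sections, we see that $df$ corresponds to $Ds$. In particular $D$ is flat. Since $D$ is complex linear, $i$ times a parallel section is parallel, so $\mathfrak g$ has a complex structure that is multiplication by $i$ at every point. Everything is invariant under $\mathrm{Isom}^+(\mathbb H^3)$. So $E=TM'\otimes\mathbb C$ with the connection $D$ is a flat bundle over $M'$, its sections are the maps $f\colon\mathbb H^3\to\mathfrak g$ with $f(\gamma x)=\gamma_*f(x)$, and $E$-valued forms that are closed for $d^D$ are the equivariant closed $\mathfrak g$-valued forms.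

\subsection{Two subspaces attached to a face}
For a face $F$ let $\mathfrak n_F$ and $\mathfrak h_F$ be the spaces of Killing fields that are normal, respectively tangent, to $P_F$ at all points of $P_F$. Then $\gamma_*\mathfrak n_F=\mathfrak n_{\gamma F}$, $\gamma_*\mathfrak h_F=\mathfrak h_{\gamma F}$, and $R_\Lambda\in\mathfrak n_F$ for every line $\Lambda\subset P_F$.

\begin{lemma}\label{lem:nh}
We have $\mathfrak g=\mathfrak h_F\oplus\mathfrak n_F$, and at every point $x\in P_F$
\begin{equation}\label{eq:nh}
\mathfrak n_F=\{u+iw: u\in\mathbb R\nu,\ w\in T_xP_F\},\qquad
\mathfrak h_F=\{u+iw: u\in T_xP_F,\ w\in\mathbb R\nu\}.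
\end{equation}
In particular $i\,\mathfrak h_F=\mathfrak n_F$ and $i\,\mathfrak n_F=\mathfrak h_F$. A Killing field that is normal to $P_F$ at three non-collinear points of $P_F$ lies in $\mathfrak n_F$, and one that is tangent to $P_F$ at three such points lies in $\mathfrak h_F$.
\end{lemma}

\begin{proof}
Let $j$ be the reflection in $P=P_F$. A field $K$ is normal along $P$ if and only if $j_*K+K$ vanishes on $P$, that is, by Lemma~\ref{lem:zeros}, $j_*K=-K$. In the same way $\mathfrak h_F$ is the $+1$ eigenspace of the involution $j_*$, so $\mathfrak g$ is the direct sum. If $K=h\nu$ along $P$, then $w\times X=\nabla_XK=dh(X)\,\nu$ for $X$ tangent to $P$, because $P$ is totally geodesic; this forces $w_\nu=0$. If $K$ is tangent along $P$, then $w\times X=\nabla_XK$ is tangent for all tangent $X$, which forces $w^\top=0$. So both spaces are contained in the $3$-dimensional right-hand sides of \eqref{eq:nh}, and their dimensions add up to $6$. The relation $i(u+iw)=-w+iu$ exchanges the two right-hand sides. Finally write $K=K_{\mathfrak h}+K_{\mathfrak n}$. At points of $P$ this is the splitting into tangential and normal parts, so if $K$ is normal (tangent) at three non-collinear points, then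 $K_{\mathfrak h}$ (respectively $K_{\mathfrak n}$) vanishes there and is $0$.
\end{proof}

\subsection{The idea in degree zero}
An $E$-valued $1$-form $\eta=\alpha+i\beta$ has at each point a complex matrix $\eta_{jk}=\langle\eta(e_j),e_k\rangle$. Its \emph{axial vector} is $\operatorname{ax}(\eta)_m=\epsilon_{mjk}\eta_{jk}$, which vanishes if and only if $\eta$ is symmetric. By \eqref{eq:D}, $(Ds)_{jk}=\nabla_js_k-i\epsilon_{kjq}s_q$, and $\epsilon_{mjk}\epsilon_{kjq}=-2\delta_{mq}$ gives
\begin{equation}\label{eq:axD}
\operatorname{ax}(Ds)=\operatorname{curl}s+2is,\qquad \operatorname{tr}(Ds)=\operatorname{div}s .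
\end{equation}
The mechanism of the whole proof is visible in the following statement about parallel sections, where no analysis is needed. It is the case $\dot\ell=0$ of the problem and will give Theorem~\ref{thm:dim}.

\begin{lemma}\label{lem:degzero}
A $\Gamma$-invariant Killing field $K$ with $K\in\mathfrak n_F$ for all faces $F$ is $0$.
\end{lemma}

\begin{proof}
The field $K$ defines a section $s=u+iw$ over $M$ with $Ds=0$. By \eqref{eq:axD}, $\operatorname{curl}u=2w$ and $\operatorname{curl}w=-2u$, so \eqref{eq:divcross} gives
\[
\operatorname{div}(u\times w)=2|w|^2+2|u|^2 .
\]
On a face $u$ is normal, so $\langle u\times w,\nu\rangle=0$. Apply the divergence theorem to each tetrahedron and add; the fluxes through interior triangles cancel. Hence $\int_M|s|^2=0$.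
\end{proof}

Three things happened: a bilinear expression in the real and imaginary parts has a derivative of fixed sign; the term $2|u|^2$ comes from the curvature, through $\nabla_Xw=X\times u$; and the flux vanishes pointwise on each face by \eqref{eq:nh}, whatever the angles between the faces are.

\subsection{The identity in degree one}
For an $E$-valued $1$-form $\eta=\alpha+i\beta$ define the real $2$-form and the function
\[
\theta_\eta(X,Y)=\langle\alpha(X),\beta(Y)\rangle-\langle\alpha(Y),\beta(X)\rangle,\qquad
Q(\eta)=(\operatorname{tr}\alpha)^2-\operatorname{tr}(\alpha^2)+(\operatorname{tr}\beta)^2-\operatorname{tr}(\beta^2).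
\]

\begin{lemma}\label{lem:identity}
\begin{enumerate}
\item[(a)] If $\eta$ is smooth and $d^D\eta=0$, then $\operatorname{div}\operatorname{ax}(\eta)=2i\operatorname{tr}\eta$ and $d\theta_\eta=-Q(\eta)\,\mathrm{vol}$.
\item[(b)] If $\eta$ is symmetric and traceless, then $Q(\eta)=-|\eta|^2$.
\item[(c)] If $x\in F$ and $\eta(X),\eta(Y)\in\mathfrak n_F$ at $x$, then $\theta_\eta(X,Y)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $k$-th component of $d^D\eta(e_j,e_l)$ is $\nabla_j\eta_{lk}-i\epsilon_{kjq}\eta_{lq}$ antisymmetrized in $j,l$. Contract with $\epsilon_{mjl}$, put $(\star d^\nabla\eta)_{mk}=\epsilon_{mjl}\nabla_j\eta_{lk}$, and use $\epsilon_{mjl}\epsilon_{kjq}=\delta_{mk}\delta_{lq}-\delta_{mq}\delta_{lk}$. We find that $d^D\eta=0$ is equivalent to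
\[
\star d^\nabla\eta=iL\eta,\qquad (L\eta)_{mk}=\delta_{mk}\operatorname{tr}\eta-\eta_{km},
\]
that is, $\star d^\nabla\alpha=-L\beta$ and $\star d^\nabla\beta=L\alpha$. The trace of the left side is $\epsilon_{jlm}\nabla_j\eta_{lm}=\operatorname{div}\operatorname{ax}(\eta)$, and $\operatorname{tr}L\eta=2\operatorname{tr}\eta$. For the second formula, $\theta_\eta=\alpha_{lk}\beta_{mk}\,e^l\wedge e^m$ in the dual frame, so
\[
d\theta_\eta=\big(\epsilon_{jlm}\nabla_j\alpha_{lk}\,\beta_{mk}+\epsilon_{jlm}\alpha_{lk}\nabla_j\beta_{mk}\big)\mathrm{vol}
=\big((\star d^\nabla\alpha)_{mk}\beta_{mk}-\alpha_{lk}(\star d^\nabla\beta)_{lk}\big)\mathrm{vol}.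
\]
This is $-\big((L\beta)_{mk}\beta_{mk}+(L\alpha)_{mk}\alpha_{mk}\big)\mathrm{vol}$, and $(L\alpha)_{mk}\alpha_{mk}=(\operatorname{tr}\alpha)^2-\operatorname{tr}(\alpha^2)$, with the same formula for $\beta$.

(b) For a real symmetric matrix $\operatorname{tr}(\alpha^2)=|\alpha|^2$. (c) By \eqref{eq:nh}, $\alpha(X),\alpha(Y)$ are normal to $F$ and $\beta(X),\beta(Y)$ are tangent.
\end{proof}

Suppose for a moment that $\eta$ is closed, smooth on all of $M$, symmetric and traceless, and that $\eta(X)\in\mathfrak n_F$ for $X$ tangent to a face $F$. Then $\int_M|\eta|^2=\int_Md\theta_\eta=\int_{\partial M}\theta_\eta=0$, exactly as in Lemma~\ref{lem:degzero}. The form that we obtain from a deformation is closed and satisfies the boundary condition, but it is singular at the corners and neither symmetric nor traceless. We describe the class of forms that occurs and the statement that replaces the computation just made.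

\begin{definition}\label{def:admissible}
Let $r$ be the distance to $V_\partial$. An $E$-valued $1$-form $\omega=\alpha+i\beta$ is \emph{admissible} if it is defined, smooth and closed on $W\setminus V_\partial$ for some open neighborhood $W$ of $M$ in $M'$; if $|\omega|\le c/r$ and $|\alpha|\,|\beta|\le c/r$ near $V_\partial$; and if $\omega(X)\in\mathfrak n_F$ whenever $X$ is tangent to a face $F$ at a point of $F$ that is not a corner.
\end{definition}

Let $H^1(M;E)$ be the space of $L^2$ sections over the interior of $M$ whose weak derivative $\nabla s$ is in $L^2$. By \eqref{eq:D}, $D$ is bounded from $H^1$ to $L^2$. Near a face point $\partial M$ is smooth, so $s$ has a trace there, and $\Sigma$ has area zero. Put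
\[
\mathcal H=\{s=u+iw\in H^1(M;E):\ u^\top=0\ \text{and}\ w_\nu=0\ \text{a.e. on }\partial M\}.
\]
By \eqref{eq:nh} the condition says that the trace of $s$ on $F$ lies in $\mathfrak n_F$ almost everywhere.

\begin{proposition}\label{prop:vanishing}
For every admissible form $\omega$ there is $s\in\mathcal H$ with $\omega+Ds=0$ on $M$.
\end{proposition}

The proof occupies Sections~\ref{sec:gauge} and~\ref{sec:vanishing}. We first derive Theorem~\ref{thm:main} from it.

\section{From edge lengths to a closed form}\label{sec:reduction}

\subsection{Vertex velocities}
Fix $\dot\ell\in\mathbb R^{\mathcal E}$ and lift it to a $\Gamma$-invariant function on the edges of $\tilde{\mathcal T}$. Velocities $y(v)\in T_v\mathbb H^3$ \emph{induce} on an edge $pq$ the length variation $-\langle y(p),\overrightarrow{pq}\rangle-\langle y(q),\overrightarrow{qp}\rangle$. The values of a Killing field induce $0$.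

\begin{lemma}\label{lem:simplex}
For a nondegenerate triangle or tetrahedron in $\mathbb H^3$, the linear map from vertex velocities to length variations is onto, and its kernel consists of the restrictions of Killing fields, each determined by its restriction. Velocities at three vertices of a tetrahedron that induce $\dot\ell$ on their triangle extend uniquely to the fourth vertex so as to induce $\dot\ell$ on the tetrahedron.
\end{lemma}

\begin{proof}
Let $y$ induce $0$ on $v_0v_1v_2$ or $v_0v_1v_2v_3$. Subtracting a Killing field we get $y(v_0)=0$. Then $y(v_1)\perp\overrightarrow{v_1v_0}$, and subtracting a rotation about a line through $v_0$ we get $y(v_1)=0$. Then $y(v_2)$ is normal to the plane $v_0v_1v_2$, and subtracting a rotation about $v_0v_1$ we get $y(v_2)=0$. Then $y(v_3)$ is orthogonal to three independent vectors and is $0$. By Lemma~\ref{lem:zeros} the restriction is injective on $\mathfrak g$, so the kernel has dimension $6$, and the image has dimension $9-6=3$ or $12-6=6$. For the last claim, the three conditions prescribe the inner products of $y(v_3)$ with the basis $\overrightarrow{v_3v_0},\overrightarrow{v_3v_1},\overrightarrow{v_3v_2}$.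
\end{proof}

For a tetrahedron $S$ of $\tilde{\mathcal T}$ let $A(S)$ be the set of velocities at its vertices that induce $\dot\ell$ on its edges. By the lemma it is nonempty, $\mathfrak g$ acts on it simply transitively, and an element of $A(S)$ propagates uniquely to a neighbor across a common triangle. Propagating around an interior edge we may not come back to the start. The next lemma shows that the defect is $\dot\omega_e$; this is the geometric meaning of the equations in Definition~\ref{def:deform}.

\begin{lemma}\label{lem:monodromy}
Let $e=pq$ be an interior edge of $\tilde{\mathcal T}$ and let $S_1,\dots,S_k$ be the tetrahedra around it in cyclic order, $S_j=pqa_{j-1}a_j$, $a_k=a_0$. Let $y^j\in A(S_j)$ with $y^j=y^{j+1}$ at $p,q,a_j$ for $1\le j<k$. Then $y^k(a_k)-y^1(a_0)=\pm\dot\omega_e\,R_e(a_0)$.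
\end{lemma}

\begin{proof}
Both $y^1$ and $y^k$ induce $\dot\ell$ on the triangle $pqa_0$ and they agree at $p,q$. By Lemmas~\ref{lem:simplex} and~\ref{lem:zeros} they differ there by $\mu R_e$ for some $\mu\in\mathbb R$. Subtracting one Killing field from all $y^j$ does not change $\mu$, so we may assume, as in the previous proof, that the velocity at $p$ is $0$ and the velocity at $q$ is tangent to the line $\Lambda=pq$. Keep $p$ fixed, move $q$ inside $\Lambda$, and move $a_0,\dots,a_k$ along curves with the velocities $y^1(a_0),y^1(a_1),\dots,y^k(a_k)$, treating $a_0$ and $a_k$ as separate points. Let $\varphi$ be the angular coordinate about $\Lambda$, increasing in the cyclic order. The dihedral angle of $S_j(t)$ at $pq(t)$ is $\varphi(a_j(t))-\varphi(a_{j-1}(t))$ for suitable continuous branches. The sum of these angles is $\varphi(a_k(t))-\varphi(a_0(t))$, with derivative $d\varphi(\mu R_e)=\pm\mu$ at $t=0$. On the other hand the edge lengths of $S_j(t)$ have derivative $\dot\ell$, and $S_1,\dots,S_k$ correspond bijectively to the terms of the angle sum $\omega_e$ in $M$. By the chain rule the derivative is $\dot\omega_e$.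
\end{proof}

For velocities $y$ on $\tilde{\mathcal V}$ put $(\gamma_*y)(v)=d\gamma\,(y(\gamma^{-1}v))$.

\begin{lemma}\label{lem:develop}
Let $\dot\ell$ be an infinitesimal deformation. There are velocities $y(v)\in T_v\mathbb H^3$, $v\in\tilde{\mathcal V}$, that induce $\dot\ell$ on all edges, and a map $z\colon\Gamma\to\mathfrak g$ with $\gamma_*y-y=z(\gamma)|_{\tilde{\mathcal V}}$ for all $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
Let $X=\operatorname{int}C\setminus\tilde{\mathcal V}$. For $x\in X$ let $A_x$ be the set of families $(y^S)_{S\ni x}$, $y^S\in A(S)$, that agree on the common triangles containing $x$. For every $S\ni x$ the projection $A_x\to A(S)$ is bijective. There is nothing to prove if $x$ is interior to $S$; if $x$ lies in an open triangle, this is unique propagation; if $x$ lies in an open interior edge, propagation closes up by Lemma~\ref{lem:monodromy} and $\dot\omega_e=0$. For $x'$ near $x$ the tetrahedra containing $x'$ are among those containing $x$, and restriction $A_x\to A_{x'}$ is bijective. These bijections make $\bigsqcup_xA_x$ a covering space of $X$. The open convex set $\operatorname{int}C$ is simply connected, and removing a closed discrete set from a $3$-manifold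 does not change the fundamental group. So the covering has a section, which is a family $(y^S)_S$ agreeing on all interior triangles. The link of a vertex $v$ is a sphere or a disc, so the tetrahedra containing $v$ are connected through triangles containing $v$, and $y(v)=y^S(v)$ is well defined.

Since $\dot\ell$ is $\Gamma$-invariant, $\gamma_*y$ induces it too. So on each tetrahedron $\gamma_*y-y$ is the restriction of a Killing field. The fields of two neighbors agree at three non-collinear points and are equal. As $X$ is connected, all are equal to one field $z(\gamma)$.
\end{proof}

From $(\gamma\delta)_*y-y=\gamma_*(\delta_*y-y)+(\gamma_*y-y)$ we get the cocycle relation $z(\gamma\delta)=\gamma_*z(\delta)+z(\gamma)$. Therefore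
\[
\gamma*K=\gamma_*K-z(\gamma)
\]
is an action of $\Gamma$ on $\mathfrak g$ by affine maps with linear parts $\gamma_*$. It is designed so that
\begin{equation}\label{eq:star}
\gamma_*(y-K)=y-\gamma*K\quad\text{on }\tilde{\mathcal V}.
\end{equation}
So $y-K$ descends to vectors at the vertices of $M$ exactly when $K$ is a fixed point of the action.

\subsection{A common point of cosets}
Both Theorem~\ref{thm:main} and Theorem~\ref{thm:angles} reduce to the following statement.

\begin{proposition}\label{prop:common}
Let $\mathfrak m_F=\mathfrak n_F$ for all faces, or $\mathfrak m_F=\mathfrak h_F$ for all faces. Let $k_F\subset\mathfrak g$ be cosets of $\mathfrak m_F$ such that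
\begin{enumerate}
\item[(H1)] $k_{\gamma F}=\gamma*k_F$ for all $\gamma\in\Gamma$ and all $F$;
\item[(H2)] $k_F\cap k_{F'}\ne\emptyset$ if $F,F'$ share an edge;
\item[(H3)] if $F,F'$ share an edge that contains a corner $p$, then $k_F\cap k_{F'}$ contains a field with value $y(p)$ at $p$.
\end{enumerate}
Then there is $K\in\mathfrak g$ with $\gamma*K=K$ for all $\gamma$ and $K\in k_F$ for all $F$.
\end{proposition}

The hypotheses give common points only for neighboring faces. We use them to build a map $\sigma$ that takes values in $k_F$ on $F$. Near an edge point a constant will do, by (H2). Near a corner $p$ it need not: that the cosets of all faces at $p$ have a common point is part of the conclusion. So $\sigma$ is allowed to depend on the direction from $p$, and $d\sigma$ grows like $1/r$. With only this bound $\theta$ would be of order $1/r^2$, and small spheres about $p$ would contribute to Stokes' formula. Hypothesis (H3) lets $\sigma$ vary only by rotations about $p$, which have small translational part near $p$, and this gains the factor $r$ required in Definition~\ref{def:admissible}.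

\begin{proof}
\emph{Local models.} For $x\in C$ take a small ball $B$ about $x$ that embeds in $M'$ and meets only the faces containing $x$. We define $\kappa\colon B\to\mathfrak g$ (on $B\setminus\{x\}$ if $x$ is a corner) with $\kappa\in k_F$ on $F\cap B$. If $x$ is an interior point, let $\kappa=0$. If $x$ is a face point in $F$, let $\kappa$ be a constant in $k_F$. If $x$ is an edge point with faces $F,F'$, let $\kappa$ be a constant in $k_F\cap k_{F'}$.

Let $x=p$ be a corner. Choose $K_p\in\mathfrak g$ with $K_p(p)=y(p)$, and let $\mathfrak{so}(3)_p$ be the space of Killing fields vanishing at $p$, so that $K_p+\mathfrak{so}(3)_p$ is the set of fields with value $y(p)$ at $p$. The directions of $C$ at $p$ form a convex polygon $\Pi$ in the unit sphere of $T_p\mathbb H^3$; its sides correspond to the faces at $p$ and its vertices to the edges of $\partial C$ at $p$. Cover the sphere by the complement of $\partial\Pi$ and by finitely many open discs centered at points of $\partial\Pi$, each meeting only the sides that contain its center. Assign an element of $K_p+\mathfrak{so}(3)_p$ to each set of the cover: $K_p$ to the complement; an element of $k_F\cap k_{F'}$ given by (H3) to a disc centered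 at the vertex between the sides of $F$ and $F'$; and an element of $k_F$ to a disc centered at an interior point of the side of $F$, which exists by (H3) applied to an endpoint of that side. Average these values with a partition of unity subordinate to the cover. At a point of the side of $F$ only discs centered on that side have nonzero weight, and their values lie in the affine subspace $k_F$. Composing with the direction map we get $\kappa=K_p+\varrho$, where $\varrho$ takes values in $\mathfrak{so}(3)_p$ and depends smoothly and only on the direction from $p$.

\emph{Globalization.} Choose such a ball for one lift of each corner of $M$, so small that the images in $M'$ have disjoint closures. Cover the rest of $M$ by the images of finitely many further balls whose closures avoid $V_\partial$. Let $B_j$ be all these balls, $\kappa_j$ their models, $U_j$ their images, $W=\bigcup U_j$, and $(\chi_j)$ a partition of unity on $W$ subordinate to $(U_j)$. Lift $\chi_j$ to $\tilde\chi_j$ supported in $B_j$, and put, for $x$ in the preimage of $W\setminus V_\partial$,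
\[
\sigma(x)=\sum_{j}\sum_{\gamma\in\Gamma}\tilde\chi_j(\gamma^{-1}x)\;\gamma*\kappa_j(\gamma^{-1}x).
\]
The sum is locally finite, so $\sigma$ is smooth, and the weights add up to $1$. Substituting $\gamma=\delta\gamma'$ and using that $\delta*$ is affine, we get $\sigma(\delta x)=\delta*\sigma(x)$. If $x\in F$ and $\gamma^{-1}x\in B_j$, then $\kappa_j(\gamma^{-1}x)\in k_{\gamma^{-1}F}$, so $\gamma*\kappa_j(\gamma^{-1}x)\in k_F$ by (H1); hence $\sigma(x)\in k_F$. Near the center $p$ of a corner ball only that ball has nonzero weight, so $\sigma=K_p+\varrho$ there.

\emph{The form.} Let $\omega=d\sigma=\alpha+i\beta$. Differentiating the equivariance gives $\omega(d\gamma\,X)=\gamma_*\omega(X)$, so $\omega$ is a closed $E$-valued form on $W\setminus V_\partial$. Since $\sigma|_F$ lies in a coset of $\mathfrak m_F$, we have $\omega(X)\in\mathfrak m_F$ for $X$ tangent to $F$. Near a corner $p$ and for a unit vector $X$, $\omega(X)=d\varrho(X)$ is a rotation about $p$ whose angular velocity $b$ at $p$ is $O(1/r)$, because the direction map has derivative of norm $1/\sinh r$. To evaluate this rotation at distance $r$ from $p$, solve $\nabla_Ys=iY\times s$, $s(0)=ib$, along the radial geodesic with unit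 tangent $Y$. On $Y^\perp$ the operator $iY\times$ has square $+1$, so in a parallel frame
\[
s(r)=-\sinh r\;Y\times b+i\,(b^\parallel+\cosh r\;b^\perp),
\]
with $b^\parallel,b^\perp$ the components along and orthogonal to $Y$. Hence $|\alpha|\le c$ and $|\beta|\le c/r$.

If $\mathfrak m=\mathfrak n$, then $\omega$ is admissible, and Proposition~\ref{prop:vanishing} gives $s\in\mathcal H$ with $\omega+Ds=0$. If $\mathfrak m=\mathfrak h$, then $i\omega=-\beta+i\alpha$ is closed because $D$ is complex linear, its tangential values lie in $i\mathfrak h_F=\mathfrak n_F$, and the bounds in Definition~\ref{def:admissible} are symmetric in $\alpha,\beta$. So $i\omega+Ds'=0$ with $s'\in\mathcal H$, and $s=-is'$ satisfies $\omega+Ds=0$. In both cases the trace of $s$ on $F$ lies in $\mathfrak m_F$.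

\emph{The constant.} Lift $s$ to a $\mathfrak g$-valued function on $\operatorname{int}C$. Then $\sigma+s$ is locally $H^1$ with weak differential $0$ on a connected open set, so $\sigma+s=K$ is constant a.e. From $(\sigma+s)(\gamma x)=\gamma*\sigma(x)+\gamma_*s(x)=\gamma*\big(\sigma(x)+s(x)\big)$ we get $K=\gamma*K$. The trace of $s=K-\sigma$ on $F$ is $K-\sigma|_F$; it lies in $\mathfrak m_F$ a.e., and $\sigma|_F\in k_F$, so $K\in k_F$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
Let $\dot\ell$ be an isometric infinitesimal deformation, with $y,z$ as in Lemma~\ref{lem:develop}. On a boundary triangle $\tau$ the velocities $y$ induce $0$, so by Lemma~\ref{lem:simplex} there is a unique $k_\tau\in\mathfrak g$ that equals $y$ at the vertices of $\tau$. By \eqref{eq:star}, $y-\gamma*k_\tau$ vanishes at the vertices of $\gamma\tau$, so $k_{\gamma\tau}=\gamma*k_\tau$. If $\tau,\tau'$ have a common edge $e$, then $k_\tau-k_{\tau'}$ vanishes at its endpoints, so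
\begin{equation}\label{eq:bend}
k_\tau-k_{\tau'}\in\mathbb R R_e .
\end{equation}

Let $F$ be a face. For $x$ in the relative interior of $F$, not a vertex, consider the coset $k_\tau+\mathfrak n_F$ with $x\in\tau\subset F$. If $x$ lies on an edge $e$, there are two such triangles, and they give the same coset by \eqref{eq:bend} and $R_e\in\mathfrak n_F$. So the coset is a well defined, locally constant function of $x$. The relative interior of the convex set $F$ minus a discrete set is connected, so $k_F=k_\tau+\mathfrak n_F$ is the same for all $\tau\subset F$. Condition (H1) follows from $k_{\gamma\tau}=\gamma*k_\tau$. If $F,F'$ share an edge, take $e,\tau,\tau'$ as in Lemma~\ref{lem:faces}(d). Then $R_e\in\mathfrak n_{F'}$, so $k_\tau\in k_F\cap k_{F'}$ by \eqref{eq:bend}, which is (H2). If $e$ has the corner $p$ as an endpoint, then $k_\tau(p)=y(p)$, which is (H3).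

Let $K$ be given by Proposition~\ref{prop:common} and put $\xi=y-K|_{\tilde{\mathcal V}}$. By \eqref{eq:star}, $\xi$ is $\Gamma$-invariant and descends to vectors $\xi_v\in T_vM$. As $K$ induces no length variation, $\xi$ induces $\dot\ell$, which is \eqref{eq:induce}. If $v\in\tilde{\mathcal V}\cap F$, then $v$ is a vertex of a triangle $\tau\subset F$ by Lemma~\ref{lem:faces}(b), and $\xi(v)=(k_\tau-K)(v)$ with $k_\tau-K\in\mathfrak n_F$. So $\xi(v)$ is orthogonal to every face that contains $v$. At a face point this is the required condition. At an edge point or a corner $\xi(v)$ is normal to two different planes through $v$, so it is $0$. Hence $\dot\ell$ is trivial. \hfill$\square$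

\begin{remark}\label{rem:flat}
The statement fails in curvature $0$. Let $M=(\mathbb R^2/\mathbb Z^2)\times[0,1]$ with a geodesic triangulation. The shears $(x_1,x_2,x_3)\mapsto(x_1+tx_3,x_2,x_3)$ descend to $M$, keep all angle sums equal to $2\pi$ and all boundary lengths fixed, and move the vertices with velocity $x_3e_1$. If $\xi$ induced the same $\dot\ell$ and were normal at the boundary vertices, then $x_3e_1-\xi$ would be the restriction of a $\mathbb Z^2$-invariant Killing field of $\mathbb R^3$, that is, of a constant vector, whose horizontal part would be $0$ on the bottom and $e_1$ on the top. In the proof, the curvature enters through $\nabla_Xw=X\times u$. In the flat case this is replaced by $\nabla w=0$, and the terms $2|u|^2$ in Lemma~\ref{lem:degzero} and $(\operatorname{tr}\alpha)^2-\operatorname{tr}(\alpha^2)$ in $Q$ disappear.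
\end{remark}

\section{The gauge}\label{sec:gauge}

Let $\omega$ be admissible. We look for $s=u+iw\in\mathcal H$ with $\omega+Ds$ symmetric and traceless. Put $\Phi+i\Psi=-\operatorname{ax}(\omega)$. By \eqref{eq:axD}, symmetry means
\begin{equation}\label{eq:system}
\operatorname{curl}u-2w=\Phi,\qquad \operatorname{curl}w+2u=\Psi,
\end{equation}
and the trace condition will follow by taking divergences. Eliminating $w$ gives $\operatorname{curl}\operatorname{curl}u+4u=\operatorname{curl}\Phi+2\Psi$ with $u^\top=0$, a coercive problem whose weak solution exists on any domain. The difficulty is regularity. The weak solution has curl and divergence in $L^2$, while $Q(\omega+Ds)$ involves all first derivatives of $s$. On a smooth domain, curl, divergence and the boundary condition control the $H^1$ norm, and on a convex smooth domain they do so with a universal constant. So we solve \eqref{eq:system} on smooth convex domains that shrink to $M$ and pass to the limit.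

\subsection{Smooth convex domains around $M$}

For a domain $N$ with smooth boundary and outer normal $\nu$ let $II(X,Y)=\langle\nabla_X\nu,Y\rangle$ be the second fundamental form.

\begin{lemma}\label{lem:approx}
There are compact domains $M_\varepsilon\subset M'$, $0<\varepsilon\le\varepsilon_0$, with smooth boundary and $II\ge0$, such that $M\subset\operatorname{int}M_\varepsilon$, $M_\varepsilon\subset M_{\varepsilon'}$ for $\varepsilon\le\varepsilon'$, and $\bigcap_\varepsilon M_\varepsilon=M$. In particular $\operatorname{vol}(M_\varepsilon\setminus M)\to0$, and every neighborhood of $M$ contains $M_\varepsilon$ for small $\varepsilon$.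
\end{lemma}

\begin{proof}
We construct a smooth convex function $G$ near $M$ with zero set $M$. Let $\lambda_F$ be the hyperbolic sine of the signed distance to $P_F$, with $\lambda_F\le0$ on $C$. In the hyperboloid model it is the restriction of a linear function, and unit speed geodesics satisfy $x''=x$, so $\operatorname{Hess}\lambda_F=\lambda_F\,g$. Let $\zeta(t)=0$ for $t\le0$ and $\zeta(t)=\int_0^t(t-t')e^{-1/t'}dt'$ for $t>0$; it is smooth, and $\zeta,\zeta',\zeta''>0$ for $t>0$. Then
\[
\operatorname{Hess}\zeta(\lambda_F)=\zeta''(\lambda_F)\,d\lambda_F^2+\zeta'(\lambda_F)\lambda_F\,g\ge0 .
\]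
For $x\in\partial C$ let $G_x=\sum_{F\in\mathcal F_x}\zeta(\lambda_F)$, a smooth convex function, and choose $r_x>0$ with $r_{\gamma x}=r_x$ such that in $B(x,r_x)$ the set $C$ is $\bigcap_{F\in\mathcal F_x}\{\lambda_F\le0\}$. In that ball $G_x$ is $0$ on $C$ and positive off $C$. These local functions fit together:
\begin{equation}\label{eq:germs}
G_x=G_{x'}\ \text{near }x'\qquad\text{if }x'\in\partial C\cap B(x,r_x).
\end{equation}
Indeed, a face containing $x'$ contains open pieces of its plane in $\partial C\cap B(x,r_x)\subset\bigcup_{F\in\mathcal F_x}P_F$, so $\mathcal F_{x'}\subset\mathcal F_x$; and for $F\in\mathcal F_x\setminus\mathcal F_{x'}$ we have $x'\notin P_F$, so $\lambda_F<0$ and $\zeta(\lambda_F)=0$ near $x'$.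

By compactness of $\partial M$, the $\Gamma$-translates of finitely many balls $B(x_j,r_{x_j}/2)$ cover $\partial C$, and they cover $\{0<d(\cdot,C)<\delta_0\}$ for small $\delta_0$. Define $G=0$ on $C$ and $G=G_{\gamma x_j}$ on $B(\gamma x_j,r_{x_j}/2)\cap\{d(\cdot,C)<\delta_0\}$. For small $\delta_0$ this is consistent. Otherwise there are points $x^n\notin C$ with $d(x^n,C)\to0$ at which two definitions disagree. Translate them into a compact set; since the balls are locally finite, along a subsequence the two balls are fixed and $x^n\to x'\in\partial C$. The point $x'$ lies in both concentric balls of twice the radius, so by \eqref{eq:germs} both definitions equal $G_{x'}$ near $x'$, a contradiction. So $G$ is a smooth, convex, $\Gamma$-invariant function on $\{d(\cdot,C)<\delta_0\}$, zero on $C$ and positive off $C$.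

Fix $\delta_1<\delta_0$ and put $M_\varepsilon=\{x\in M':d(x,M)\le\delta_1,\ G(x)\le\varepsilon\}$. These sets are compact and nested, contain neighborhoods of $M$, have intersection $M$, and miss the compact set $\{d(\cdot,M)=\delta_1\}$ when $\varepsilon$ is less than the minimum of $G$ there. If $G(x)>0$, consider the geodesic from the nearest point of $C$ to $x$. It stays in the domain of $G$, and $G$ is convex along it, $0$ at the start and positive at $x$; so $\nabla G(x)\ne0$. Hence $\partial M_\varepsilon=\{G=\varepsilon\}$ is smooth, $\nu=\nabla G/|\nabla G|$, and $II=\operatorname{Hess}G/|\nabla G|\ge0$.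
\end{proof}

\subsection{An $H^1$ estimate}
In this subsection and the next, $N=M_\varepsilon$, vector fields are real, $\|\cdot\|$ is the $L^2(N)$ norm, and $C_c^\infty$ refers to compact support in $\operatorname{int}N$. We use three textbook facts: $C^\infty(N)$ is dense in $H^1(N)$ and $C_c^\infty$ is dense in the subspace $H^1_0$ of functions with zero trace; a bounded coercive bilinear form on a Hilbert space represents every bounded functional (Lax--Milgram); and for $h\in L^2(N)$ the equation $\Delta\psi-4\psi=h$, with $\Delta=\operatorname{div}\nabla$, has a solution $\psi\in H^2(N)$ with $\psi=0$ on $\partial N$ and a solution $\psi\in H^2(N)$ with $\partial_\nu\psi=0$ on $\partial N$. Let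
\[
H^1_{\mathrm{nor}}=\{u\in H^1:u^\top=0\text{ on }\partial N\},\qquad H^1_{\mathrm{tan}}=\{w\in H^1:w_\nu=0\text{ on }\partial N\}.
\]

\begin{lemma}\label{lem:bochner}
For $u\in H^1_{\mathrm{nor}}\cup H^1_{\mathrm{tan}}$,
\begin{equation}\label{eq:bochner}
\|\nabla u\|^2\le\|\operatorname{curl}u\|^2+\|\operatorname{div}u\|^2+2\|u\|^2 .
\end{equation}
\end{lemma}

\begin{proof}
Smooth fields satisfying the boundary condition are dense in either space: localize with a partition of unity, take near a boundary point a smooth orthonormal frame with $e_3=\nu$ on $\partial N$, approximate the components with zero trace by functions supported off $\partial N$ and the others by functions smooth up to $\partial N$. So let $u$ be smooth. Commuting derivatives gives the Bochner formula $\operatorname{div}(\nabla_uu)=\nabla_ju_k\nabla_ku_j+\langle u,\nabla\operatorname{div}u\rangle+\operatorname{Ric}(u,u)$, and $|\operatorname{curl}u|^2=|\nabla u|^2-\nabla_ju_k\nabla_ku_j$. With $\operatorname{Ric}=-2g$,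
\[
|\operatorname{curl}u|^2+(\operatorname{div}u)^2+2|u|^2-|\nabla u|^2=\operatorname{div}\big(u\operatorname{div}u-\nabla_uu\big).
\]
It remains to see that the flux density $u_\nu\operatorname{div}u-\langle\nabla_uu,\nu\rangle$ is nonnegative. If $u_\nu=0$ on $\partial N$, differentiating $\langle u,\nu\rangle=0$ along $u$ shows that it equals $\langle u,\nabla_u\nu\rangle=II(u,u)$. If $u=h\nu$ on $\partial N$, then $\operatorname{div}u=\langle\nabla_\nu u,\nu\rangle+h\operatorname{tr}II$ and $\langle\nabla_uu,\nu\rangle=h\langle\nabla_\nu u,\nu\rangle$, so it equals $h^2\operatorname{tr}II$.
\end{proof}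

This is where convexity does its analytic work: the boundary term has a sign and can be dropped, so the constants in \eqref{eq:bochner} do not depend on $\varepsilon$, although $II$ blows up as $\varepsilon\to0$ when $\Sigma\ne\emptyset$.

\begin{remark}\label{rem:wedge}
At a reentrant edge, control of curl and divergence does not give $H^1$. In a Euclidean wedge $0<\varphi<\pi/a$ with cylindrical coordinates $(r,\varphi,x_3)$, let $\psi=r^a\sin(a\varphi)$, which is harmonic and vanishes on the two sides. The field $u=\nabla\psi$ has zero curl and divergence, is normal to the sides, and $|u|=ar^{a-1}$ is square integrable near the edge. But $|\nabla u|=\sqrt2\,a|a-1|\,r^{a-2}$ is not square integrable when $a<1$, that is, when the angle exceeds $\pi$.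
\end{remark}

\subsection{Weak boundary conditions imply $H^1$}
Estimate \eqref{eq:bochner} applies to fields already known to be in $H^1$. The solution of \eqref{eq:system} satisfies its boundary conditions only in a weak sense, so we need a regularity statement. Let $H(\operatorname{curl})=\{u\in L^2:\operatorname{curl}u\in L^2\}$ with the graph norm, and let $H_0(\operatorname{curl})$ be the closure of $C_c^\infty$ in it; membership in $H_0(\operatorname{curl})$ is the weak form of $u^\top=0$. For $v$ with $v,\operatorname{curl}v,\operatorname{div}v\in L^2$ and $\varphi\in H^1$ put
\[
\mathcal B(v,\varphi)=\int_N\langle\operatorname{curl}v,\operatorname{curl}\varphi\rangle+\operatorname{div}v\operatorname{div}\varphi+4\langle v,\varphi\rangle .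
\]
By \eqref{eq:bochner}, $\mathcal B(\varphi,\varphi)\ge\|\nabla\varphi\|^2+2\|\varphi\|^2$ on $H^1_{\mathrm{nor}}$ and on $H^1_{\mathrm{tan}}$.

\begin{lemma}\label{lem:regularity}
\begin{enumerate}
\item[(N)] If $u\in H_0(\operatorname{curl})$ and $\operatorname{div}u\in L^2$, then $u\in H^1_{\mathrm{nor}}$.
\item[(T)] If $w,\operatorname{curl}w,\operatorname{div}w\in L^2$ and $\int_N\langle w,\nabla\psi\rangle+\psi\operatorname{div}w=0$ for all $\psi\in C^\infty(N)$, then $w\in H^1_{\mathrm{tan}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
In both cases we produce an $H^1$ field with the same $\mathcal B$-pairings and show that it equals the given field, first for the divergence and then entirely. Let $d_\partial$ be the distance to $\partial N$, and extend $\nu=-\nabla d_\partial$ to a collar.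

(N) First, $H^1_{\mathrm{nor}}\subset H_0(\operatorname{curl})$. An $H^1$ field with compact support in $\operatorname{int}N$ is an $H^1$ limit of $C_c^\infty$ fields. So let $v\in H^1_{\mathrm{nor}}$ be supported in the collar and write $v=v'+h\nu$ with $v'\perp\nu$. Then $v'$ has zero trace and is an $H^1$ limit of $C_c^\infty$ fields. Let $\chi_\delta=\chi(d_\partial/\delta)$, where $\chi$ is smooth, $0$ near $0$ and $1$ on $[1,\infty)$. Since $\nabla\chi_\delta$ is parallel to $\nu$, $\operatorname{curl}(\chi_\delta h\nu)=\chi_\delta\operatorname{curl}(h\nu)$. So the compactly supported fields $\chi_\delta h\nu$ tend to $h\nu$ in $H(\operatorname{curl})$.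

By Lax--Milgram there is $\tilde u\in H^1_{\mathrm{nor}}$ with $\mathcal B(v,\varphi)=0$ for $v=\tilde u-u$ and all $\varphi\in H^1_{\mathrm{nor}}$. For $\psi\in H^2\cap H^1_0$ the field $\nabla\psi$ lies in $H^1_{\mathrm{nor}}$, since its tangential trace is the gradient of the trace of $\psi$, and $\int\langle v,\nabla\psi\rangle=-\int\psi\operatorname{div}v$ by density of $C_c^\infty$ in $H^1_0$. So $0=\mathcal B(v,\nabla\psi)=\int\operatorname{div}v\,(\Delta\psi-4\psi)$, and solvability of the Dirichlet problem gives $\operatorname{div}v=0$. Hence
\begin{equation}\label{eq:curlform}
\int_N\langle\operatorname{curl}v,\operatorname{curl}\varphi\rangle+4\langle v,\varphi\rangle=0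
\end{equation}
for $\varphi\in C_c^\infty$, so for $\varphi\in H_0(\operatorname{curl})$, so for $\varphi=v$. Thus $v=0$.

(T) By Lax--Milgram there is $\tilde w\in H^1_{\mathrm{tan}}$ with $\mathcal B(v,\varphi)=0$ for $v=\tilde w-w$ and all $\varphi\in H^1_{\mathrm{tan}}$. The identity $\int\langle v,\nabla\psi\rangle=-\int\psi\operatorname{div}v$ holds for all $\psi\in H^1$: for $w$ by hypothesis and density, for $\tilde w$ by Green's formula. For $\psi\in H^2$ with $\partial_\nu\psi=0$ we have $\nabla\psi\in H^1_{\mathrm{tan}}$, so again $\int\operatorname{div}v\,(\Delta\psi-4\psi)=0$, and solvability of the Neumann problem gives $\operatorname{div}v=0$. Hence \eqref{eq:curlform} holds for $\varphi\in H^1_{\mathrm{tan}}$, and also for $\varphi=\nabla\psi$ with $\psi\in C^\infty(N)$, where both terms vanish. Every $\varphi\in C^\infty(N)$ is a sum of two such fields: if $\psi$ is smooth and equals $-d_\partial\langle\varphi,\nu\rangle$ near $\partial N$, then $\nabla\psi=\varphi_\nu\nu$ on $\partial N$ and $\varphi-\nabla\psi\in H^1_{\mathrm{tan}}$. Finally, $C^\infty(N)$ is dense in $H(\operatorname{curl})$. Regard a field as a $1$-form $\lambda$ with $\lambda,d\lambda\in L^2$. This property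 survives multiplication by a smooth cutoff and pull-back by a chart that maps the boundary to $\{x_3=0\}$ and $N$ to $\{x_3\ge0\}$. Pull back by the translation $x\mapsto x+te_3$, so that the form is defined on $\{x_3>-t\}$, and mollify at a scale smaller than $t$. Both operations commute with $d$ and converge in $L^2$. So \eqref{eq:curlform} holds for $\varphi=v$, and $v=0$.
\end{proof}

\subsection{Solving the gauge equations}

\begin{proposition}\label{prop:gauge}
For every admissible $\omega$ there is $s\in\mathcal H$ such that $\omega+Ds$ is symmetric and traceless a.e.\ on $M$.
\end{proposition}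

\begin{proof}
Decrease $\varepsilon_0$ so that $M_{\varepsilon_0}\subset W$.

\emph{The data.} By Lemma~\ref{lem:identity}(a), $\operatorname{div}\Phi=2\operatorname{tr}\beta$ and $\operatorname{div}\Psi=-2\operatorname{tr}\alpha$ off $V_\partial$. The fields $\Phi,\Psi$ and these divergences are $O(1/r)$, so they lie in $L^2(M_{\varepsilon_0})$. Fluxes through spheres of radius $r$ about $V_\partial$ are $O(r)$, so the formula for $\operatorname{div}\Psi$ holds across $V_\partial$ in the sense of distributions.

The condition $w_\nu=0$ will come from $w=\frac12(\operatorname{curl}u-\Phi)$, which requires that $\Phi$ have no normal component. This holds on $\partial M$: in a frame with $e_3=\nu$ on a face, $\Phi_\nu=-\langle\alpha(e_1),e_2\rangle+\langle\alpha(e_2),e_1\rangle=0$, because $\alpha(e_1),\alpha(e_2)\in\mathbb R\nu$ by \eqref{eq:nh}. It need not hold on $\partial M_\varepsilon$. So we replace $\Phi$ by $\Phi_0=\mathbf 1_M\Phi$. The divergence theorem on the tetrahedra of $M$ with $r$-balls about $V_\partial$ removed, with $r\to0$, gives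
\begin{equation}\label{eq:Phi0}
\int\langle\Phi_0,\nabla\psi\rangle+2\psi\,\mathbf 1_M\operatorname{tr}\beta=0\qquad\text{for all $\psi$ smooth near }M .
\end{equation}
The field $\Psi$ is not cut off; this is why $\omega$ must be defined around $M$.

\emph{Solution on $N=M_\varepsilon$.} By Lax--Milgram there is $u\in H_0(\operatorname{curl})$ with
\[
\int_N\langle\operatorname{curl}u,\operatorname{curl}\varphi\rangle+4\langle u,\varphi\rangle=\int_N\langle\Phi_0,\operatorname{curl}\varphi\rangle+2\langle\Psi,\varphi\rangle\qquad(\varphi\in H_0(\operatorname{curl})).
\]
Taking $\varphi=u$ and using Cauchy--Schwarz, $\|\operatorname{curl}u\|^2+4\|u\|^2\le\|\Phi_0\|^2+\|\Psi\|^2$. Put $w=\frac12(\operatorname{curl}u-\Phi_0)$. For $\varphi\in C_c^\infty$ the equation reads $\int\langle w,\operatorname{curl}\varphi\rangle=\int\langle\Psi-2u,\varphi\rangle$, so $\operatorname{curl}w=\Psi-2u$ by \eqref{eq:divcross}. For $\varphi=\nabla\psi$ with $\psi\in C_c^\infty$ it gives $\operatorname{div}u=\frac12\operatorname{div}\Psi=-\operatorname{tr}\alpha$. By \eqref{eq:divcross} and approximation of $u$ by $C_c^\infty$ fields,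
\begin{equation}\label{eq:weakN}
\int_N\langle\operatorname{curl}u,\varphi\rangle-\langle u,\operatorname{curl}\varphi\rangle=0\qquad(\varphi\in C^\infty(N)).
\end{equation}
With $\varphi=\nabla\psi$ and \eqref{eq:Phi0} this gives $\int_N\langle w,\nabla\psi\rangle=\int_N\psi\,\mathbf 1_M\operatorname{tr}\beta$, that is, $\operatorname{div}w=-\mathbf 1_M\operatorname{tr}\beta$ and
\begin{equation}\label{eq:weakT}
\int_N\langle w,\nabla\psi\rangle+\psi\operatorname{div}w=0\qquad(\psi\in C^\infty(N)).
\end{equation}
By Lemma~\ref{lem:regularity}, $u\in H^1_{\mathrm{nor}}$ and $w\in H^1_{\mathrm{tan}}$. The $L^2$ norms of $u,w$, their curls and their divergences are bounded in terms of $\|\omega\|_{L^2(M_{\varepsilon_0})}$, so by \eqref{eq:bochner} the $H^1$ norms are bounded independently of $\varepsilon$.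

\emph{Limit.} Write $u_\varepsilon,w_\varepsilon$. Along a sequence $\varepsilon\to0$ their restrictions to $M$ converge weakly in $H^1(M)$ to fields $u,w$. The equations \eqref{eq:system}, $\operatorname{div}u=-\operatorname{tr}\alpha$ and $\operatorname{div}w=-\operatorname{tr}\beta$ hold on $M$ for each $\varepsilon$ and pass to the limit. In \eqref{eq:weakN} and \eqref{eq:weakT} fix $\varphi,\psi$ smooth on $M_{\varepsilon_0}$. The integrals over $M_\varepsilon\setminus M$ are $O(\operatorname{vol}(M_\varepsilon\setminus M)^{1/2})$ by Cauchy--Schwarz, so both identities hold on $M$ for $u,w$. Take $\varphi,\psi$ supported in a small ball about a face point, where $\partial M$ is smooth. Green's formula for $H^1$ fields turns the identities into $\int_{\partial M}\langle\nu\times u,\varphi\rangle=0$ and $\int_{\partial M}w_\nu\psi=0$. Hence $u^\top=0$ and $w_\nu=0$ a.e.\ on $\partial M$, and $s=u+iw\in\mathcal H$. By \eqref{eq:axD} and \eqref{eq:system}, $\operatorname{ax}(\omega+Ds)=0$, and $\operatorname{tr}(\omega+Ds)=\operatorname{tr}\omega+\operatorname{div}u+i\operatorname{div}w=0$.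
\end{proof}

\section{Vanishing}\label{sec:vanishing}

The section $s$ of Proposition~\ref{prop:gauge} is only $H^1$, so $\theta_{\omega+Ds}$ has no boundary values and Stokes' formula does not apply directly. But $\mathcal Q(\eta)=\int_MQ(\eta)$ is a continuous quadratic form on $L^2$, so it is enough to treat a dense set of sections. The set $\Sigma$, where the boundary condition jumps, has codimension $2$ and can be cut out at no cost in $H^1$.

\begin{lemma}\label{lem:density}
The sections in $\mathcal H$ that are smooth up to $\partial M$ and vanish near $\Sigma$ are dense in $\mathcal H$ for the $H^1$ norm.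
\end{lemma}

\begin{proof}
Let $s\in\mathcal H$. We approximate in three steps.

\emph{Truncation.} Let $s_k=\phi_ks$ with $\phi_k=\min(1,k/|s|)$. The function $|s|$ is $H^1$ with $|\nabla|s||\le|\nabla s|$. On $\{|s|>k\}$ we have $|s|\,|\nabla\phi_k|\le k|\nabla s|/|s|\le|\nabla s|$, and $\nabla\phi_k=0$ a.e.\ elsewhere. So $s_k\in H^1$, $|s_k|\le|s|$, $|\nabla s_k|\le2|\nabla s|$, and $s_k=s$, $\nabla s_k=\nabla s$ a.e.\ on $\{|s|\le k\}$. Since $\operatorname{vol}\{|s|>k\}\to0$, we get $s_k\to s$ in $H^1$. The trace is the boundary limit along almost every normal segment, so the trace of $s_k$ is a real multiple of that of $s$ and $s_k\in\mathcal H$. We may assume that $s$ is bounded.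

\emph{Cutoff.} Let $d_\Sigma$ be the distance to $\Sigma$, and for $0<\delta<1$ let $\chi_\delta$ be $0$ for $d_\Sigma\le\delta^2$, $1$ for $d_\Sigma\ge\delta$, and $\log(d_\Sigma/\delta^2)/\log(1/\delta)$ in between. Then $|\nabla\chi_\delta|\le1/(d_\Sigma\log(1/\delta))$. As $\Sigma$ is a finite union of segments, $\operatorname{vol}\{d_\Sigma<t\}\le ct^2$. Each shell $\{t\le d_\Sigma<2t\}$ contributes at most $4c$ to $\int d_\Sigma^{-2}$, and $O(\log(1/\delta))$ shells cover $\{\delta^2<d_\Sigma<\delta\}$. So $\|\nabla\chi_\delta\|^2=O(1/\log(1/\delta))\to0$. Since $s$ is bounded, $\nabla(\chi_\delta s)-\nabla s=(\chi_\delta-1)\nabla s+\nabla\chi_\delta\otimes s\to0$ in $L^2$, and $\chi_\delta s\in\mathcal H$. We may assume that $s$ vanishes near $\Sigma$.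

\emph{Smoothing.} By a partition of unity we may assume that $s$ is supported in a small ball disjoint from $\Sigma$. If the ball is in the interior of $M$, mollify. If it is centered at a face point and meets $M$ in a half-ball, take a smooth orthonormal frame with $e_3=\nu$ along the face. The components $u_1,u_2,w_3$ have zero trace and are approximated by smooth functions with compact support in the open half-ball. The components $u_3,w_1,w_2$ are approximated by functions smooth up to the face and compactly supported in the ball.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:vanishing}]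
Let $s'$ be as in Lemma~\ref{lem:density} and $\eta=\omega+Ds'$. It is closed because $D$ is flat, it is smooth up to $\partial M$ off $V_\partial$, it equals $\omega$ near $V_\partial$, and it lies in $L^2$. For $X$ tangent to a face $F$ we have $\eta(X)\in\mathfrak n_F$: for $\omega$ by admissibility, and for $Ds'$ because $s'|_F$, seen as a $\mathfrak g$-valued function, takes values in the fixed subspace $\mathfrak n_F$. By Lemma~\ref{lem:identity}(c), $\theta_\eta$ restricts to $0$ on the faces. Apply Stokes' formula and Lemma~\ref{lem:identity}(a) on the tetrahedra with $r$-balls about $V_\partial$ removed. The interior triangles cancel, and only the spherical pieces remain. They have area $O(r^2)$, and on them $|\theta_\eta|\le2|\alpha||\beta|=O(1/r)$. Letting $r\to0$ we get $\mathcal Q(\omega+Ds')=0$. By density and continuity, $\mathcal Q(\omega+Ds)=0$ for all $s\in\mathcal H$. For the section $s$ of Proposition~\ref{prop:gauge}, Lemma~\ref{lem:identity}(b) gives $\mathcal Q(\omega+Ds)=-\|\omega+Ds\|_{L^2(M)}^2$. Hence $\omega+Ds=0$.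
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Dimension, Jacobian and dihedral angles}\label{sec:complements}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
The families $\xi=(\xi_v)$ allowed in Definition~\ref{def:deform} form a space of dimension $3n_{\mathrm{int}}+n_{\mathrm{face}}$. We show that $\xi\mapsto\dot\ell$, given by \eqref{eq:induce}, is injective with values in the isometric infinitesimal deformations; Theorem~\ref{thm:main} says that it is onto. Both properties can be checked on the orientation cover, so let $M$ be oriented and lift $\xi$ to $\Gamma$-invariant velocities $y$ on $\tilde{\mathcal V}$. Around an interior edge the restrictions of $y$ satisfy the hypothesis of Lemma~\ref{lem:monodromy} with left-hand side $0$, and $R_e(a_0)\neq0$, so $\dot\omega_e=0$. At an endpoint $v$ of a boundary edge, $\xi_v\ne0$ only if $v$ is a face point; then the edge lies in the face of $v$ and $\xi_v$ is orthogonal to it. So $\dot\ell_e=0$ on boundary edges.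

Suppose $\dot\ell=0$. As in the last step of Lemma~\ref{lem:develop}, $y$ is the restriction of a single Killing field $K$, and $K$ is $\Gamma$-invariant because $\gamma_*K-K$ vanishes on $\tilde{\mathcal V}$. At the vertices of a boundary triangle in a face $F$ the field $K$ is normal to $F$ or zero, so $K\in\mathfrak n_F$ by Lemma~\ref{lem:nh}. By Lemma~\ref{lem:degzero}, $K=0$ and $\xi=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:jac}]
A vector in the kernel of the matrix, extended by $0$ to the boundary edges, is an isometric infinitesimal deformation. By Theorem~\ref{thm:main} it is trivial, and it is $0$ because all $\xi_v$ vanish when $n_{\mathrm{int}}=n_{\mathrm{face}}=0$. So the square matrix is invertible, and the implicit function theorem applied to the equations $\omega_e=2\pi$ gives the rest.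
\end{proof}

Multiplication by $i$ exchanges $\mathfrak n_F$ and $\mathfrak h_F$, so the method has a second application, in which one fixes the planes of the faces and their angles instead of the metric on them. Let $M$ be oriented, let $\dot\ell$ be any infinitesimal deformation, and let $y,z$ be as in Lemma~\ref{lem:develop}. Suppose that for a face $F$ there is $k\in\mathfrak g$ such that $y(v)-k(v)$ is tangent to $F$ for all $v\in\tilde{\mathcal V}\cap F$. This says that, to first order, the vertices in $F$ stay in the plane $P_F$ carried along by the flow of $k$. The coset $k_F=k+\mathfrak h_F$ does not depend on the choice of $k$: the difference of two choices is tangent to $P_F$ at the vertices of a triangle in $F$, so it lies in $\mathfrak h_F$ by Lemma~\ref{lem:nh}. The coset describes the first-order motion of the plane.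

Let $F,F'$ share an edge on the line $\Lambda$. At a point of $\Lambda$, \eqref{eq:nh} shows that $\mathfrak h_F+\mathfrak h_{F'}$ consists of the $u+iw$ with $w\perp\Lambda$, while $R_\Lambda$ has $u=0$ and $w$ tangent to $\Lambda$. So $\mathfrak g=\mathbb RR_\Lambda\oplus(\mathfrak h_F+\mathfrak h_{F'})$, and there are a unique $\mu\in\mathbb R$ and elements $\kappa\in k_F$, $\kappa'\in k_{F'}$ with $\kappa-\kappa'=\mu R_\Lambda$. Relative to the common motion $\kappa'$, the plane $P_{F'}$ rests and $P_F$ rotates about $\Lambda$ with speed $\mu$. Thus $k_F\cap k_{F'}\ne\emptyset$ if and only if $\mu=0$, that is, if and only if the dihedral angle between the two planes is stationary.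

\begin{theorem}\label{thm:angles}
Let $M$ be oriented, let $\dot\ell$ be an infinitesimal deformation of $(M,\mathcal T)$, and let $y,z$ be as in Lemma~\ref{lem:develop}. Suppose that
\begin{enumerate}
\item[(1)] for each face $F$ of $C$ there is $k\in\mathfrak g$ such that $y(v)-k(v)$ is tangent to $F$ for all $v\in\tilde{\mathcal V}\cap F$;
\item[(2)] with $k_F=k+\mathfrak h_F$, we have $k_F\cap k_{F'}\ne\emptyset$ for faces $F,F'$ sharing an edge.
\end{enumerate}
Then there is $K\in\mathfrak g$ such that $\xi=y-K$ is $\Gamma$-invariant, tangent to $F$ at the vertices of $\tilde{\mathcal T}$ in $F$, tangent to the edge at edge points, and $0$ at corners. In particular $[z]=0$ in $H^1(\Gamma,\mathfrak g)$.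
\end{theorem}

\begin{proof}
We check the hypotheses of Proposition~\ref{prop:common} with $\mathfrak m=\mathfrak h$. By \eqref{eq:star}, $y-\gamma*k$ is tangent to $\gamma F$ at the vertices in $\gamma F$, so uniqueness of the coset gives (H1). Condition (H2) is (2). For (H3), let $F,F'$ share an edge on the line $\Lambda$ that contains the corner $p$, and let $\kappa\in k_F\cap k_{F'}$. Elements of $\mathfrak h_F$ are tangent to $P_F$ at $p$, so $y(p)-\kappa(p)\in T_pP_F\cap T_pP_{F'}=T_p\Lambda$. The translation along $\Lambda$ preserves every plane containing $\Lambda$, so its generator lies in $\mathfrak h_F\cap\mathfrak h_{F'}$. Adding a multiple of it to $\kappa$ we get an element of $k_F\cap k_{F'}$ with value $y(p)$ at $p$.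

Let $K$ be the common point. By \eqref{eq:star}, $\xi=y-K$ is $\Gamma$-invariant, and $\gamma*K=K$ says $z(\gamma)=\gamma_*K-K$, so $z$ is a coboundary. For $v\in\tilde{\mathcal V}\cap F$ we have $\xi(v)=(y-k)(v)+(k-K)(v)$ with $k-K\in\mathfrak h_F$, so $\xi(v)$ is tangent to every face containing $v$. At an edge point the two tangent planes intersect in the direction of the edge. At a corner the normals of the faces span the tangent space by Lemma~\ref{lem:faces}(a), so $\xi(v)=0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, II.4.1 (the Cartan--Hadamard theorem).

\bibitem{Izm}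
Ivan Izmestiev, \emph{Infinitesimal rigidity of convex surfaces through the second derivative of the Hilbert-Einstein functional I: Polyhedral case}, arXiv:1105.5066 (2011).

\end{thebibliography}
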